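# Exceptional objects on weak del Pezzo surfaces, up to twists along $(-2)$-curves

## 1. Weak del Pezzo surfaces, exceptional objects, spherical twists

We work over $\mathbb C$. For a smooth projective variety $X$, $D(X)=D^b(\mathrm{Coh}\,X)$ is the bounded derived category and $\mathrm{Auteq}(D(X))$ its group of exact autoequivalences. From now on $X$ is a surface and $K=K_X$. For $E\in D(X)$ write $E(K)=E\otimes\mathcal O(K)$ and $E^\vee=R\mathcal Hom(E,\mathcal O_X)$. We write $H^j(E)$ for the $j$-th cohomology sheaf, and $H^j(X,E)$ for hypercohomology; for a sheaf $M$ we also write $H^j(M)$ for $H^j(X,M)$ when no confusion is possible. $D^{\le a}$ and $D^{\ge a}$ denote the objects whose cohomology sheaves live in degrees $\le a$, respectively $\ge a$.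

The textbook facts we use all the time are these.

* Serre duality: $\mathrm{Hom}(A,B)^*\cong\mathrm{Hom}(B,A(K)[2])$.
* Degrees: if $A\in D^{\le a}$ and $B\in D^{\ge a}$, then $\mathrm{Hom}(A,B)=\mathrm{Hom}(H^a(A),H^a(B))$; in particular $\mathrm{Hom}(A,B)=0$ if $B\in D^{\ge a+1}$. If $A\in D^{\le a}$, then $A^\vee\in D^{\ge -a}$ and $H^{-a}(A^\vee)=\mathcal Hom(H^a(A),\mathcal O)$. Also $\mathrm{Hom}(A,B[j])=H^j(X,A^\vee\otimes^LB)$.
* Riemann–Roch: if $A,B$ have rank $0$, then $\chi(A,B)=-c_1(A)\cdot c_1(B)$ and $\chi(A\otimes N)=\chi(A)+c_1(A)\cdot N$ for a line bundle $N$. For a torsion sheaf $A$, $c_1(A)$ is the sum of the curves in its support, each weighted by the length of $A$ at its generic point.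
* Minimal complexes: near $x\in X$, $E$ is represented by a bounded complex of free modules $F^j$ with $\operatorname{rk}F^j=\dim H^j(E\otimes^Lk(x))$.
* If all cohomology sheaves of $P\in D(X)$ have support of dimension $\le 1$, then $H^p(X,H^q(P))=0$ for $p\ne0,1$, and the hypercohomology spectral sequence becomes the exact sequences
$$0\to H^1(X,H^{j-1}(P))\to H^j(X,P)\to H^0(X,H^j(P))\to0.\tag{1}$$

**Definition 1.1 (weak del Pezzo surface).** A smooth projective surface $X$ is a weak del Pezzo surface if $-K$ is nef and big. It is a del Pezzo surface if $-K$ is ample. A $(-1)$-curve (a $(-2)$-curve) is a smooth rational curve of self-intersection $-1$ (of self-intersection $-2$).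

**Example 1.2.** (a) The Hirzebruch surface $\mathbb F_2$ has a section $C$ with $C^2=-2$ and a fiber class $f$ with $f^2=0$, $C\cdot f=1$. Here $-K=2C+4f$, so $-K\cdot C=0$ and $K^2=8$. An irreducible curve $\Gamma\ne C$ satisfies $-K\cdot\Gamma=2C\cdot\Gamma+4f\cdot\Gamma\ge0$. So $\mathbb F_2$ is weak del Pezzo, but not del Pezzo.

(b) Blow up $\mathbb P^2$ at a point, then blow up a point of the exceptional curve. Call the result $X_7$. Let $h$ be the pulled-back line class and $\epsilon_1,\epsilon_2$ the total exceptional classes, so $h^2=1$, $\epsilon_i^2=-1$, the other products vanish, and $-K=3h-\epsilon_1-\epsilon_2$, $K^2=7$. There are the irreducible curves $C=\epsilon_1-\epsilon_2$ (a $(-2)$-curve), $L=\epsilon_2$ and $\ell=h-\epsilon_1-\epsilon_2$ (both $(-1)$-curves), with $C\cdot L=1$. Since $-K=2h+\ell$, $h$ is nef and $-K\cdot\ell=1$, the class $-K$ is nef, so $X_7$ is weak del Pezzo.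

*The curves orthogonal to $K$.* Let $X$ be weak del Pezzo and $\Gamma$ an irreducible curve. If $K\cdot\Gamma=0$, then $\Gamma^2<0$ by the Hodge index theorem (as $K^2>0$), and adjunction $2p_a(\Gamma)-2=\Gamma^2$ forces $p_a(\Gamma)=0$, $\Gamma^2=-2$. So $\Gamma$ is a $(-2)$-curve. Conversely adjunction gives $K\cdot\Gamma=0$ for a $(-2)$-curve. The classes of $(-2)$-curves lie in the negative definite lattice $K^\perp$ and have square $-2$, so there are finitely many classes; a class of negative square contains at most one irreducible curve. Hence there are finitely many $(-2)$-curves. Call them $C_1,\dots,C_n$ (possibly $n=0$) and put $Z=\bigcup C_i$.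

**Definition 1.3 (exceptional object).** $\mathcal E\in D(X)$ is exceptional if $\mathrm{Hom}(\mathcal E,\mathcal E)\cong\mathbb C$ and $\mathrm{Hom}(\mathcal E,\mathcal E[i])=0$ for $i\ne0$.

**Example 1.4.** Let $X$ be weak del Pezzo. By Kawamata–Viehweg vanishing $H^1(\mathcal O_X)=0$, and $H^2(\mathcal O_X)=H^0(K)^*=0$ because $K\cdot A<0$ for $A$ ample. So every line bundle is exceptional. If $L$ is a $(-1)$-curve, so is $\mathcal O_L(a)$: $\mathrm{Hom}(\mathcal O_L(a),\mathcal O_L(a))=\mathbb C$, $\mathrm{Ext}^2(\mathcal O_L(a),\mathcal O_L(a))=H^0(\mathcal O_L(K))^*=H^0(\mathcal O_{\mathbb P^1}(-1))^*=0$, and $\chi=-L^2=1$ leaves $\mathrm{Ext}^1=0$. A point sheaf $k(x)$ is not exceptional, since $\mathrm{Ext}^2(k(x),k(x))=\mathbb C$.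

**Definition 1.5 (pure sheaves and their duals).** A coherent sheaf is pure 1-dimensional if it is nonzero, its support has dimension $1$, and it has no nonzero $0$-dimensional subsheaf. For such $S$ put $S^D=\mathcal Ext^1(S,\mathcal O)$.

A pure $1$-dimensional $S$ on a smooth surface has depth $\ge1$ at every closed point of its support, hence local projective dimension $1$ (Auslander–Buchsbaum). Locally $0\to\mathcal O^r\xrightarrow{A}\mathcal O^r\to S\to0$ (equal ranks because $S$ is torsion), and $S^D$ is the cokernel of the transpose of $A$. So $S^\vee=S^D[-1]$, and $S^D$ is again pure $1$-dimensional with the same support.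

**Example 1.6.** $\mathcal O_D$ is pure for every effective divisor $D>0$; $\mathcal O_C\oplus k(x)$ is not pure. For a $(-2)$-curve $C$, $\mathcal Ext^1(\mathcal O_C(a),\mathcal O)=\mathcal O_C(-a)\otimes\mathcal O_C(C)$, that is $\mathcal O_C(a)^D=\mathcal O_C(-2-a)$.

**Definition 1.7 (spherical object and twist).** $S\in D(X)$ is spherical if $S\otimes K\cong S$ and $\mathrm{Hom}^\bullet(S,S)=\mathbb C\oplus\mathbb C[-2]$. Its twist $T_S$ is an autoequivalence (Seidel–Thomas), with
$$T_SE=\mathrm{Cone}\big(R\mathrm{Hom}(S,E)\otimes S\xrightarrow{ev}E\big),\qquad T_S^{-1}E=\mathrm{Cone}\big(E\xrightarrow{coev}R\mathrm{Hom}(E,S)^*\otimes S\big)[-1],\qquad T_SS\cong S[-1].\tag{2}$$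

Twists by $S$ and by a shift of $S$ agree on objects.

**Example 1.8.** For a $(-2)$-curve $C$, each $\mathcal O_C(a)$ is spherical: $K|_C$ is trivial, so $\mathrm{Ext}^2=\mathrm{Hom}^*=\mathbb C$, and $\chi=-C^2=2$ gives $\mathrm{Ext}^1=0$. Let $S=\mathcal O_C(-1)$, and let $N$ be a line bundle with $d=N\cdot C$. By Serre duality $R\mathrm{Hom}(S,N)=R\mathrm{Hom}(N,S)^*[-2]=R\Gamma(\mathcal O_C(-1-d))^*[-2]$.

* $d=0$: this is $0$, so $T_SN=N$.
* $d=1$: $R\Gamma(\mathcal O_C(-2))=\mathbb C[-1]$, so $R\mathrm{Hom}(S,N)=\mathbb C[-1]$ and there is an extension $0\to N\to T_SN\to S\to0$. It does not split, as $T_SN$ is exceptional. Since $\mathrm{Ext}^1(S,N)=\mathbb C$ and $0\to N\to N(C)\to\mathcal O_C(-1)\to0$ is also nonsplit ($N(C)$ has no torsion), $T_SN\cong N(C)$.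
* $d=-1$: $R\Gamma(\mathcal O_C)=\mathbb C$, so $R\mathrm{Hom}(S,N)=\mathbb C[-2]$. The triangle $S[-2]\to N\to T_SN$ gives $H^0(T_SN)=N$ and $H^1(T_SN)=\mathcal O_C(-1)$.

**Definition 1.9 (the group $\mathfrak B$).** $\mathfrak B\subset\mathrm{Auteq}\,D(X)$ is the subgroup generated by the $T_S$, where $S$ runs over the spherical pure $1$-dimensional sheaves supported on $Z$.

**Example 1.10.** On a del Pezzo surface $Z=\emptyset$ and $\mathfrak B=1$. On $\mathbb F_2$ the group $\mathfrak B$ contains all $T_{\mathcal O_C(a)}$, $a\in\mathbb Z$.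

Two properties of $\mathfrak B$ will be used throughout.

*(B1)* Elements of $\mathfrak B$ do not change $E|_{X\setminus Z}$. This is visible from (2). In particular they preserve the rank.

*(B2)* For $g\in\mathfrak B$ and $E\in D(X)$ there is $g'\in\mathfrak B$ with $(gE)^\vee\cong g'(E^\vee)$. To see this, dualize $R\mathrm{Hom}(S,E)\otimes S\to E\to T_SE$ to get
$$(T_SE)^\vee\to E^\vee\to R\mathrm{Hom}(S,E)^*\otimes S^\vee .$$
Under $R\mathrm{Hom}(S,E)=R\mathrm{Hom}(E^\vee,S^\vee)$ both $ev$ and its dual correspond to the identity of this complex, so the second map is the coevaluation. Hence $(T_SE)^\vee\cong T_{S^\vee}^{-1}(E^\vee)$, and replacing $E$ by $T_S^{-1}E$ gives $(T_S^{-1}E)^\vee\cong T_{S^\vee}(E^\vee)$. Now $S^\vee=S^D[-1]$, where $S^D$ is pure with the same support, and it is spherical because $S^\vee$ is: $R\mathrm{Hom}(S^\vee,S^\vee)=R\mathrm{Hom}(S,S)$, and $S\otimes K\cong S$ gives $S^\vee\otimes K\cong S^\vee$. Induct on the length of a word for $g$.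

## 2. The conjecture, and Theorem A

On a del Pezzo surface, Kuleshov and Orlov show that every exceptional object is isomorphic to a shift of an exceptional vector bundle or of a line bundle on a $(-1)$-curve. What happens when $-K$ is only nef and big? Are bundles and line bundles on $(-1)$-curves still all there is, once we allow ourselves to move an object by an autoequivalence? The following is taken from Pu Cao, Chen Jiang, "Torsion exceptional sheaves on weak del Pezzo surfaces of Type A", arXiv:1605.01280 (2016).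

**Conjecture.** Let $X$ be a weak del Pezzo surface. For any exceptional object $\mathcal E\in D(X)$ there exists $\Phi\in\mathrm{Auteq}(D(X))$ such that $\Phi(\mathcal E)$ is an exceptional vector bundle, or a line bundle on a $(-1)$-curve on $X$.

The conjecture is true, and the autoequivalence can be taken in $\mathfrak B$, up to a shift.

**Theorem A.** Let $X$ be a weak del Pezzo surface and $E\in D(X)$ exceptional. There are $g\in\mathfrak B$ and $m\in\mathbb Z$ such that $g(E)[m]$ is

* an exceptional vector bundle, if $\operatorname{rk}E\ne0$;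
* a line bundle on a $(-1)$-curve, if $\operatorname{rk}E=0$.

Two complements, Theorems B and C, are in Section 12; Theorem A does not need them.

## 3. Computations on $\mathbb F_2$ and on $X_7$

**No $(-2)$-curves.** If $Z=\emptyset$, then $-K$ is nef and big with $K\cdot\Gamma\neq0$ for every curve $\Gamma$, so $-K$ is ample by Nakai–Moishezon. Then $\mathfrak B=1$, and Theorem A is the Kuleshov–Orlov statement.

**Rank $0$ on $\mathbb F_2$.** If $E$ is exceptional of rank $0$, then $1=\chi(E,E)=-c_1(E)^2$. But $(aC+bf)^2=2a(b-a)$ is even. So there are no exceptional objects of rank $0$ on $\mathbb F_2$. By the same parity there are no $(-1)$-curves, in accordance with Theorem A.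

**A reducible support on $X_7$.** Let $D=L+C$, so $D^2=-1-2+2=-1$. We claim that $\mathcal O_D$ is exceptional. From $0\to\mathcal O_L(-1)\to\mathcal O_D\to\mathcal O_C\to0$ we get $\mathrm{Hom}(\mathcal O_D,\mathcal O_D)=H^0(\mathcal O_D)=\mathbb C$. From $0\to\mathcal O_C(-1)\to\mathcal O_D(K)\to\mathcal O_L(-1)\to0$ (here $\deg K|_C=0$, $\deg K|_L=-1$) we get $H^0(\mathcal O_D(K))=0$, so $\mathrm{Ext}^2(\mathcal O_D,\mathcal O_D)=\mathrm{Hom}(\mathcal O_D,\mathcal O_D(K))^*=0$. Finally $\chi(\mathcal O_D,\mathcal O_D)=-D^2=1$ gives $\mathrm{Ext}^1=0$.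

No shift of $\mathcal O_D$ is a bundle or a line bundle on a $(-1)$-curve, since its support is $L\cup C$. Tensoring by line bundles does not change supports, so a different kind of autoequivalence is needed. Try $T_{\mathcal O_C}^{-1}$. We have $\mathrm{Hom}(\mathcal O_D,\mathcal O_C)=\mathbb C$. Also $\mathrm{Ext}^2(\mathcal O_D,\mathcal O_C)=\mathrm{Hom}(\mathcal O_C,\mathcal O_D(K))^*=0$, because a map $\mathcal O_C\to\mathcal O_D(K)$ is determined by the image of $1$, a section of $\mathcal O_D(K)$. And $\chi(\mathcal O_D,\mathcal O_C)=-D\cdot C=1$, so $\mathrm{Ext}^1=0$. Hence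
$$T_{\mathcal O_C}^{-1}\mathcal O_D=\ker(\mathcal O_D\to\mathcal O_C)=\mathcal O_L(-1),$$
a line bundle on a $(-1)$-curve.

**A two-term complex on $\mathbb F_2$.** Let $N=\mathcal O(-f)$, so $N\cdot C=-1$, and $S=\mathcal O_C(-1)$. By Example 1.8 the exceptional object $E=T_SN$ has two nonzero cohomology sheaves,
$$H^0(E)=N,\qquad H^1(E)=\mathcal O_C(-1).$$
So on a weak del Pezzo surface an exceptional object need not be a shift of a sheaf. The twist $T_S^{-1}$ repairs this one.

Look also at the dual. By Example 1.6, $S^D=S$, so (B2) gives $E^\vee=T_S^{-1}(N^\vee)$. As $R\mathrm{Hom}(N^\vee,S)=R\Gamma(\mathcal O_C(-2))=\mathbb C[-1]$, $E^\vee$ is a sheaf $G$ in degree $0$ with $0\to\mathcal O_C(-1)\to G\to N^\vee\to0$, nonsplit because $E^\vee$ is exceptional. Restrict to $C$: $0\to\mathcal O_C(-1)\to G|_C\to\mathcal O_C(1)\to0$ is exact. It is nonsplit, for a retraction $G|_C\to\mathcal O_C(-1)$ composed with $G\to G|_C$ would split the first sequence. So $G|_C=\mathcal O_C(c)\oplus\mathcal O_C(-c)$ with $c\ge 0$. Here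 $c\ge2$ is impossible since $\mathcal O_C(c)$ has no nonzero map to $\mathcal O_C(1)$ or $\mathcal O_C(-1)$; and $c=1$ is impossible, since then $\mathcal O_C(1)\to\mathcal O_C(1)$ would be nonzero, hence a splitting. Thus $G|_C\cong\mathcal O_C^2$ and
$$G\otimes H^1(E)\cong\mathcal O_C(-1)^{2},\qquad H^0(G\otimes H^1(E))=H^1(G\otimes H^1(E))=0 .$$
The top cohomology of $E$, tensored with the top cohomology of $E^\vee$, has no cohomology at all. Corollary 7.2 will show that this always happens, and it is the key to the theorem.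

## 4. The anticanonical elliptic curve and admissible objects

**Lemma 4.1.** The linear system $|-K|$ contains a smooth elliptic curve $C_0$. It is disjoint from $Z$, and a closed subset of $X$ disjoint from $C_0$ is contained in $Z\cup\{\text{finitely many points}\}$.

*Proof.* $|-K|$ has no fixed component; it is base point free if $K^2\ge2$ and has exactly one base point if $K^2=1$ (Demazure, LNM 777, Exp. III; Dolgachev, *Classical Algebraic Geometry*, Thm 8.3.2). By Bertini a general member is smooth away from base points. If $K^2=1$, two general members meet with multiplicity $1$ at the base point, so a general member is smooth there too. For any smooth member $C_0$: $H^1(K)=H^1(\mathcal O_X)^*=0$, so $H^0(\mathcal O_X)\to H^0(\mathcal O_{C_0})$ is onto and $C_0$ is connected; and $\omega_{C_0}=\mathcal O(K+C_0)|_{C_0}$ is trivial. So $C_0$ is elliptic.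

A $(-2)$-curve $\Gamma$ has $\Gamma\cdot C_0=0$ and $\Gamma\ne C_0$, so it is disjoint from $C_0$. A closed subset disjoint from $C_0$ has dimension $\le1$, and its $1$-dimensional components are curves $\Gamma$ with $\Gamma\cdot C_0=0$, that is, $(-2)$-curves. $\square$

Fix $C_0$, its inclusion $i:C_0\to X$ and its section $s\in H^0(\mathcal O(-K))$. Then $s$ trivializes $K$ on $X\setminus C_0\supset Z$, so $M\otimes K\cong M$ for every sheaf $M$ supported on $Z$. We write $i^*$ for the derived restriction.

**Definition 4.2 (admissible object).** $E\in D(X)$ is admissible if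

(H1) $\mathrm{Hom}(E,E[l])=0$ for all $l\ge1$;

(H2) $i^*E$ is isomorphic to a nonzero sheaf $\mathcal F$ in degree $0$, which is either (V) a semistable vector bundle or (T) a torsion sheaf.

**Example 4.3.** A line bundle is admissible of type (V). So is the two-term complex $T_SN$ of Section 3, since it agrees with $N$ near $C_0$. For a $(-1)$-curve $L$, $L\cdot C_0=1$, so $i^*\mathcal O_L=k(p)$ with $p=L\cap C_0$, and $\mathcal O_L$ is admissible of type (T).

**Lemma 4.4.** Every exceptional $E$ is admissible after a shift, with $\mathcal F$ a simple semistable bundle or $\mathcal F=k(p)$.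

*Proof.* By Serre duality $\mathrm{Hom}(E,E(K)[j])=\mathrm{Hom}(E,E[2-j])^*$, so $R\mathrm{Hom}(E,E(K))=\mathbb C[-2]$. Apply $R\mathrm{Hom}(E,-)$ to $E(K)\xrightarrow{s}E\to i_*i^*E$. Since $R\mathrm{Hom}(E,i_*i^*E)=R\mathrm{Hom}(i^*E,i^*E)$, we get $\mathrm{Hom}^\bullet(i^*E,i^*E)=\mathbb C\oplus\mathbb C[-1]$. On a smooth curve every object is the direct sum of its shifted cohomology sheaves, and a sheaf is the sum of a torsion sheaf and a bundle. As $\mathrm{End}(i^*E)=\mathbb C$, $i^*E$ is a shift of a simple bundle or of an indecomposable torsion sheaf $\mathcal O/\mathfrak m_p^n$; the latter has $n$-dimensional endomorphism ring, so $n=1$.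

A simple bundle $F$ on an elliptic curve is semistable: otherwise let $F_1\subset F$ be maximal destabilizing. Then $\mathrm{Ext}^1(F/F_1,F_1)=\mathrm{Hom}(F_1,F/F_1)^*=0$ as the slopes of $F/F_1$ are smaller, so $F_1$ splits off, a contradiction. $\square$

**Lemma 4.5.** Let $E$ be admissible.

(a) For $j\ne0$, $\mathrm{Supp}\,H^j(E)$ is disjoint from $C_0$, and $H^0(E)|_{C_0}\cong\mathcal F$. In particular $H^0(E)\neq0$.

(b) In case (V), $E$ is a vector bundle in degree $0$ near $C_0$, of rank $\operatorname{rk}\mathcal F\ne0$.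

(c) In case (T), $E$ vanishes at the generic point $\eta$ of $X$, so $\operatorname{rk}E=0$.

(d) If $g\in\mathfrak B$, then $gE$ is admissible with the same $\mathcal F$. If $E$ is of type (V), so is $E^\vee$. If $i^*E=k(p)$, then $E^\vee[1]$ is admissible with $i^*(E^\vee[1])=k(p)$.

*Proof.* The triangle $E(K)\xrightarrow sE\to i_*i^*E$ gives
$$0\to H^j(E)\otimes\mathcal O_{C_0}\to H^j(i^*E)\to\mathcal Tor_1(H^{j+1}(E),\mathcal O_{C_0})\to0 .$$
(a) For $j\ne0$ the middle term is $0$, so $H^j(E)\otimes\mathcal O_{C_0}=0$ and Nakayama applies. Then $\mathcal Tor_1(H^1(E),\mathcal O_{C_0})=0$, and $j=0$ gives $H^0(E)|_{C_0}=\mathcal F$. (b) By (a), near $C_0$ the object $E$ is a sheaf in degree $0$; for $x\in C_0$, $E\otimes^Lk(x)=\mathcal F\otimes^L_{\mathcal O_{C_0}}k(x)$ is in degree $0$, so $E$ is locally free near $x$. (c) The stalk $M$ of $H^0(E)$ at the generic point of $C_0$ satisfies $M/sM=0$, so $M=0$, and $H^0(E)_\eta=0$. The other $H^j(E)$ are torsion by (a). (d) (H1) is preserved by autoequivalences and by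 duality; (H2) under $\mathfrak B$ follows from (B1) and $C_0\cap Z=\emptyset$. Finally $i^*(E^\vee)=(i^*E)^\vee$, the dual of a semistable bundle is semistable, and $k(p)^\vee=k(p)[-1]$ on a curve. $\square$

For $E$ admissible put
$$b(E)=\max\{j:H^j(E)\ne0\}\ge0,\qquad e(E)=\max\{j:H^j(E^\vee)\neq0\}.$$

## 5. Peeling off the top cohomology with inverse twists

Restricting to $C_0$ shows that an exceptional $E$ looks like a sheaf near $C_0$. But $C_0$ does not meet $Z$, so the restriction gives no information along the $(-2)$-curves. There we must work with the twists. The natural plan is: if the top degree $b=b(E)$ is positive, choose a quotient $S^{\oplus m}$ of $H^b(E)$ with $S$ spherical on $Z$ and remove it with $T_S^{-1}$; then repeat.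

Let us write down what a peeling step does. Let $E\in D^{\le b}$, let $S$ be a spherical pure sheaf on $Z$ and $V_j=\mathrm{Hom}(E,S[j])$. Then $V_j=0$ for $j<-b$, and by (2) and its dual there are triangles
$$T_S^{-1}E\to E\to\bigoplus_jV_j^*\otimes S[j],\qquad\bigoplus_jV_j\otimes S^D[-1-j]\to E^\vee\to(T_S^{-1}E)^\vee.\tag{3}$$
The cohomology sheaf in degree $i$ of $\bigoplus_jV_j^*\otimes S[j]$ is $V_{-i}^*\otimes S$; that of $\bigoplus_jV_j\otimes S^D[-1-j]$ is $V_{i-1}\otimes S^D$. In degrees around $b$ the first triangle reads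
$$H^{b-1}(E)\to V_{1-b}^*\otimes S\to H^b(T_S^{-1}E)\to H^b(E)\to V_{-b}^*\otimes S .\tag{4}$$
If the last map is onto, we have removed $V_{-b}^*\otimes S$ from the top cohomology, as desired. One would like to conclude that $c_1$ of the top cohomology drops, and to finish by induction. The argument stops at the term $V_{1-b}^*\otimes S$: whatever part of it does not come from $H^{b-1}(E)$ is added to the top cohomology, and nothing so far bounds it.

**Example 5.1.** Let $C$ be a $(-2)$-curve, $M=\mathcal O_C(a)\oplus\mathcal O_C(a+3)$, $E=M[-b]$ and $S=\mathcal O_C(a)$. (This $E$ is not exceptional; it only shows the effect of (4).) As $T_S^{-1}S=S[1]$, the degree-$b$ cohomology of $T_S^{-1}E$ is $Q=H^0(T_S^{-1}\mathcal O_C(a+3))$. Since $\mathcal Ext^1(\mathcal O_C(a+3),\mathcal O_C(a))=\mathcal O_C(-3)\otimes\mathcal O_C(C)=\mathcal O_C(-5)$ has no sections, $\mathrm{Ext}^1_X(\mathcal O_C(a+3),\mathcal O_C(a))=\mathrm{Ext}^1_C(\mathcal O_C(a+3),\mathcal O_C(a))=H^1(\mathcal O_C(-3))=\mathbb C^2$. As $\mathrm{Hom}(\mathcal O_C(a+3),\mathcal O_C(a))=0$,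 (4) becomes
$$0\to\mathcal O_C(a)^2\to Q\to\mathcal O_C(a+3)\to0,$$
so $c_1$ of the top cohomology went *up*, from $2C$ to $3C$. But look at the degrees. $Q$ is a bundle on $C\cong\mathbb P^1$ of rank $3$ and degree $3(a+1)$, and $\mathrm{Hom}(Q,S)=\mathrm{Hom}(T_S^{-1}\mathcal O_C(a+3),S)=\mathrm{Hom}(\mathcal O_C(a+3),T_SS)=\mathrm{Hom}(\mathcal O_C(a+3),S[-1])=0$. So every summand of $Q$ has degree $\ge a+1$, that is, $Q\cong\mathcal O_C(a+1)^3$. The smallest degree went from $a$ to $a+1$.

So the quantity to follow is the smallest slope of the top cohomology, and $S$ must be chosen as the quotient of smallest slope. Slopes that increase forever are not a contradiction by themselves. The opposing force comes from the dual side, as in the last computation of Section 3: if $B$ is the top cohomology of $E$ along a component $W$ of its support, and $G$ is the top cohomology sheaf of $E^\vee$ near $W$, then $H^0(G\otimes B)=0$. If the slopes of $B$ tend to infinity while $G$ stays a quotient of one fixed bundle, then $G\otimes B$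 must acquire sections. The sheaf $G$ changes at each step too, so we must also show that from some point on it only changes by passing to quotients; the same vanishing lemma does this.

The plan is therefore: slopes on $Z$ (Section 6), the vanishing lemma (Section 7), the limit argument (Section 8), and the end of the proof for nonzero rank (Section 9) and rank zero (Sections 10 and 11).

## 6. Stable sheaves on the $(-2)$-curves

**The lattice.** The $C_i$ are linearly independent in $NS(X)$. Indeed, a relation can be written $D=\sum_{i\in I}a_iC_i\equiv\sum_{j\in J}b_jC_j$ with $I\cap J=\emptyset$ and $a_i,b_j\ge0$; then $D^2=\sum a_ib_jC_i\cdot C_j\ge0$, so $D\equiv0$ by negative definiteness of $K^\perp$, and intersecting with an ample class gives $a_i=b_j=0$. The form on $\bigoplus\mathbb ZC_i$ is negative definite and, by Riemann–Roch and $K\cdot C_i=0$, even. Hence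
$$R=\{D=\textstyle\sum d_iC_i:\ d_i\ge0,\ D^2=-2\}$$
is finite. For instance $R=\{C\}$ on $\mathbb F_2$; if $Z=C_1\cup C_2$ with $C_1\cdot C_2=1$, then $D^2=-2(d_1^2-d_1d_2+d_2^2)$ and $R=\{C_1,C_2,C_1+C_2\}$.

**Slopes.** Let $\mathrm{Coh}_Z$ be the category of coherent sheaves on $X$ with set-theoretic support in $Z$. For $M\in\mathrm{Coh}_Z$ write $c_1(M)=\sum d_iC_i$ with $d_i$ the length at the generic point of $C_i$. Then $\chi(M,N)=-c_1(M)\cdot c_1(N)$ and $M\otimes K\cong M$ on $\mathrm{Coh}_Z$. Choose reals $\omega_i>0$ and $\beta_i$, all $2n$ of them algebraically independent over $\mathbb Q$, and put $\omega(D)=\sum\omega_id_i$, $\beta(D)=\sum\beta_id_i$.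

**Definition 6.1 (slope, stability).** For $0\neq M\in\mathrm{Coh}_Z$,
$$\mu(M)=\frac{\chi(M)-\beta(c_1(M))}{\omega(c_1(M))},\qquad\mu(M)=+\infty\ \text{ if }\dim M=0 .$$
$M$ is semistable if $\mu(N)\le\mu(M)$ for all $0\ne N\subset M$. "Stable" means: $\mu(M)<\infty$ and $\mu(N)<\mu(M)$ for all $0\ne N\subsetneq M$.

**Example 6.2.** $\mu(\mathcal O_C(a))=(a+1-\beta)/\omega$ for $Z=C$. The sheaf $\mathcal O_C(a)$ is stable, since a proper nonzero subsheaf has the same $c_1$ and smaller $\chi$. By (S1) below, a stable sheaf on $Z=C$ has $c_1=C$; being pure, it is killed by $I_C$ (the subsheaf $I_CS$ vanishes at the generic point of $C$, so it is $0$-dimensional, so zero), and it is some $\mathcal O_C(a)$.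

For a fixed finite $\mu$ the function $d_\mu(M)=\chi(M)-\beta(c_1(M))-\mu\,\omega(c_1(M))$ is additive on exact sequences. For $\dim M=1$ its sign is the sign of $\mu(M)-\mu$, and for $0\neq M$ of dimension $0$ it is $\chi(M)>0$. This gives the usual formalism:

*Harder–Narasimhan (HN) filtrations exist.* If $M$ has a nonzero maximal $0$-dimensional subsheaf, that is the first step. Let $M$ be pure. For $0\ne N\subset M$ there are finitely many possible $c_1(N)\le c_1(M)$, all nonzero, and $\chi(N)\le h^0(N)\le h^0(M)$; so the slopes of subsheaves attain a maximum $\mu$, and $d_\mu\le0$ on all subsheaves. If $N_1,N_2$ have slope $\mu$, then $d_\mu(N_1+N_2)=-d_\mu(N_1\cap N_2)\ge0$, so $N_1+N_2$ has slope $\mu$. So there is a largest subsheaf $M_1$ of slope $\mu$, and it is semistable. If $N\supsetneq M_1$, then $d_\mu(N/M_1)=d_\mu(N)<0$; so $M/M_1$ is pure and all its subsheaves have slope $<\mu$. Continue with $M/M_1$; as $c_1$ drops at every step, this ends.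

*Jordan–Hölder filtrations exist for semistable $M$ of finite slope $\mu$.* Such $M$ is pure. A proper subsheaf $N\neq0$ of slope $\mu$ has $c_1(N)<c_1(M)$: otherwise $\chi(N)=\chi(M)$ and $M/N$ is $0$-dimensional with $\chi=0$, so zero. The quotient $M/N$ is semistable of slope $\mu$, since a subsheaf $N'/N$ has $d_\mu(N'/N)=d_\mu(N')\le0$. Take $N$ of slope $\mu$ with $c_1(N)$ minimal; it is stable. Induct.

*Maps.* A quotient of a semistable sheaf of finite slope $\mu$ has $d_\mu\ge0$, so slope $\ge\mu$. A nonzero map to a stable $S$ has pure $1$-dimensional image of slope $\le\mu(S)$. Hence $\mathrm{Hom}(M,S)=0$ if $S$ is stable and all HN slopes of $M$ are $>\mu(S)$ (the $0$-dimensional factor maps to $0$ since $S$ is pure). If $S,S'$ are stable of equal slope, a nonzero map $S\to S'$ has image of slope $\mu(S')$, hence is onto; then its kernel $N$ has $d_\mu(N)=0$, and $N\subsetneq S$, so $N=0$. So it is an isomorphism. In particular $\mathrm{End}(S)$ is a finite-dimensional division algebra, so $\mathrm{End}(S)=\mathbb C$.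 HN factors of a sheaf supported on a closed $W\subset Z$ are supported on $W$.

**(S1)** *A stable $S$ is spherical with $c_1(S)\in R$. A strictly increasing sequence of slopes of stable sheaves tends to $+\infty$.*

*Proof.* $\mathrm{Ext}^2(S,S)=\mathrm{Hom}(S,S(K))^*=\mathrm{Hom}(S,S)^*=\mathbb C$, so $2-\mathrm{ext}^1(S,S)=-c_1(S)^2\ge2$, as the lattice is even and negative definite. So $\mathrm{Ext}^1(S,S)=0$ and $c_1(S)^2=-2$. The slopes lie in the finite union over $D\in R$ of the arithmetic progressions $\{(\chi-\beta(D))/\omega(D):\chi\in\mathbb Z\}$, which has finitely many members in any bounded interval. $\square$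

**(S2)** *Stable sheaves of equal slope are isomorphic. A semistable sheaf of finite slope is $S^{\oplus m}$ with $S$ stable.*

*Proof.* Let $D=c_1(S)$, $D'=c_1(S')$. Equality of slopes reads
$$\chi(S)\,\omega(D')-\chi(S')\,\omega(D)=\sum_{i,j}\beta_i\omega_j(d_id_j'-d_i'd_j).$$
By algebraic independence all coefficients agree, so $d_id'_j=d'_id_j$ and $D\parallel D'$. Both are effective of square $-2$, so $D=D'$, and then $\chi(S)=\chi(S')$. Now $\chi(S,S')=-D^2=2$, so $\mathrm{Hom}(S,S')\ne0$ or $\mathrm{Hom}(S',S)\cong\mathrm{Ext}^2(S,S')^*\ne0$; hence $S\cong S'$. The second claim follows from Jordan–Hölder and $\mathrm{Ext}^1(S,S)=0$. $\square$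

This is what the generic $\omega_i,\beta_i$ are for: at each slope there is at most one stable sheaf, so one twist removes a whole HN factor.

**(S3)** *If $S,S'$ are stable and $\mu(S')>\mu(S)$, then $H^1(S^D\otimes S')=0$.*

*Proof.* $R\mathrm{Hom}(S,S')=R\Gamma(S^D\otimes^LS')[-1]$ and $S^D\otimes^LS'\in D^{\le0}$. By (1), $H^1(S^D\otimes S')=H^1(X,S^D\otimes^LS')=\mathrm{Ext}^2(S,S')=\mathrm{Hom}(S',S)^*=0$. $\square$

**(S4)** *Let $H$ be very ample on $X$. For each $q\in\mathbb Z$ there is $c_q\in\mathbb R$ with $H^1(S(-qH))=0$ for all stable $S$ with $\mu(S)>c_q$.*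

*Proof.* If $R=\emptyset$ there are no stable sheaves. Otherwise, take local resolutions $0\to\mathcal O^r\xrightarrow A\mathcal O^r\to S\to0$. Then $\det A$ is a local equation of $D=c_1(S)\in R$, and it kills $S$ by Cramer's rule. So $S$ is an $\mathcal O_D$-module. Serre duality on the Gorenstein curve $D$ gives $H^1(S(-qH))^*=\mathrm{Hom}(S,M_D)$ with $M_D=\omega_D(qH)\cong\mathcal O_D(D+qH)$, a pure sheaf in $\mathrm{Coh}_Z$. The image of a nonzero map $S\to M_D$ has slope $\ge\mu(S)$ and at most the largest HN slope $\mu_{\max}(M_D)<\infty$. Take $c_q=\max_{D\in R}\mu_{\max}(M_D)$. $\square$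

**The number $c_W(G)$.** $H^2$ vanishes on sheaves with support of dimension $\le1$, so $H^1$ is right exact on them. Hence for $G$ coherent on $X$ the functor $M\mapsto H^1(G\otimes M)$ is right exact on $\mathrm{Coh}_Z$, and $G\mapsto H^1(G\otimes M)$ is right exact for fixed $M\in\mathrm{Coh}_Z$. For $W\subset Z$ closed put
$$c_W(G)=\sup\{\mu(S):S\text{ stable},\ \mathrm{Supp}\,S\subset W,\ H^1(G\otimes S)\ne0\}\in[-\infty,\infty].$$
If $G$ is a quotient of $\mathcal O(-qH)^a$, then $H^1(G\otimes S)$ is a quotient of $H^1(S(-qH))^a$, so $c_W(G)\le c_q$ by (S4). As every $G$ is such a quotient for some $q,a$, always $c_W(G)<\infty$. For example, on $Z=C$ with $G=\mathcal O_X$ we have $H^1(\mathcal O_C(a))\neq0$ exactly for $a\le-2$, so $c_Z(\mathcal O_X)=\mu(\mathcal O_C(-2))$. We will use: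
$$\text{if }M\in\mathrm{Coh}_Z\text{ is supported on }W\text{ and all its HN slopes are}>c_W(G),\text{ then }H^1(G\otimes M)=0.\tag{5}$$
By right exactness it suffices to check the HN factors, and these are $0$-dimensional or of the form $S^{\oplus m}$.

## 7. The vanishing lemma

Let $E$ be admissible with $b=b(E)\ge1$, and let $W$ be a connected component of $\mathrm{Supp}\,H^b(E)$. By Lemmas 4.5(a) and 4.1, $W\cap C_0=\emptyset$, and $W$ is a point or a connected union of $(-2)$-curves. Let $B_W$ be the direct summand of $H^b(E)$ supported on $W$, and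
$$e=e_W(E):=\max\{j:\mathrm{Supp}\,H^j(E^\vee)\cap W\ne\emptyset\},\qquad G=H^e(E^\vee).$$
The maximum exists: if no $H^j(E^\vee)$ were supported at points of $W$, then $E^\vee$, hence $E=E^{\vee\vee}$, would vanish near $W$.

**Lemma 7.1.** (0) $e+b\ge1$. Let $B_W\to D$ be a surjection with kernel $B'$.

(i) $\mathrm{Hom}(E,D[e+1])=0$.

(ii) If $H^1(X,G\otimes B')=0$, then $\mathrm{Hom}(E,D[e])=0$.

*Proof.* **Step 0: $e+b\ge1$.** Near $W$, $E^\vee\in D^{\le e}$, so $E\in D^{\ge-e}$ and $b\ge-e$. Suppose $b=-e$. Then near $W$ we have $E=B_W[-b]$, so $E^\vee=B_W^\vee[b]\in D^{\le-b}$, that is $B_W^\vee\in D^{\le0}$. Then $B_W^\vee=\mathcal Hom(B_W,\mathcal O)=0$ since $B_W$ is torsion, so $B_W=0$, a contradiction.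

**Step 1: turn the classes into maps that live on $F'$.** Put $k=e+b\ge1$ and let $l\in\{k,k+1\}$. Let
$$D[-b-1]\xrightarrow{\delta}F'\to E\to D[-b]$$
be the triangle of the composite $E\to H^b(E)[-b]\to B_W[-b]\to D[-b]$. By Serre duality
$$\mathrm{Hom}(E,D[l-b])^*=\mathrm{Hom}(D[-b-1],E(K)[1-l]).$$
We must show that this group vanishes for $l=k+1$ (case (i)) and, under the hypothesis, for $l=k$ (case (ii)). The rotated triangle $E[-1]\to D[-b-1]\xrightarrow\delta F'$ and
$$\mathrm{Hom}(E[-1],E(K)[1-l])=\mathrm{Hom}(E,E(K)[2-l])=\mathrm{Hom}(E,E[l])^*=0$$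
(this is (H1), as $l\ge1$) show that every $\psi$ in the group is $\psi=\varphi\circ\delta$ with $\varphi:F'\to E(K)[1-l]$. As $D$ is supported on the closed set $W$, restricting $\psi$ to an open $O\supset W$ loses nothing. So it suffices to show $\varphi|_O=0$ for some such $O$.

**Step 2: locate $\varphi|_O$.** This step expresses $\varphi|_O$ through the lowest cohomology of a dual complex. Choose $O\supset W$ open, disjoint from $C_0$, from the other components of $\mathrm{Supp}\,H^b(E)$, and from $\mathrm{Supp}\,H^j(E^\vee)$ for $j>e$. On $O$, $K$ is trivial, $E^\vee\in D^{\le e}$, and, since $H^b(E)\to D$ is onto, $F'\in D^{\le b}$ with $H^b(F')=B'$. So on $O$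
$$P:=E^\vee\otimes^LF'\in D^{\le k},\qquad T:=H^k(P)=G\otimes B',$$
with $T$ supported on $W$. We have $P^\vee=R\mathcal Hom(F',E)$, so $\varphi|_O\in\mathrm{Hom}_O(F',E[1-l])=H^{1-l}(O,P^\vee)$. Dualize $\tau^{<k}P\to P\to T[-k]$:
$$T^\vee[k]\to P^\vee\to(\tau^{<k}P)^\vee .$$
Here $T^\vee\in D^{\ge1}$ because $T$ is torsion, so $T^\vee[k]\in D^{\ge1-k}$; and $(\tau^{<k}P)^\vee\in D^{\ge1-k}$. Hence $P^\vee\in D^{\ge1-k}$.

**Step 3: the case $l=k+1$.** $\varphi|_O\in H^{-k}(O,P^\vee)=0$. This proves (i).

**Step 4: for $l=k$, $\varphi$ vanishes at the generic point $\eta$.** We need this to kill the torsion free part of $\varphi|_O$. In case (T), $E_\eta=0$. In case (V), $F'_\eta=E_\eta$ is in degree $0$ (Lemma 4.5), so $\varphi_\eta\in\mathrm{Hom}(E_\eta,E_\eta[1-k])=0$ if $k\ge2$. Let $k=1$, so $\varphi:F'\to E(K)$. On a neighborhood $U$ of $C_0$, $F'=E$ is a vector bundle. The restriction $\varphi|_{C_0}$ lies in $\mathrm{Hom}(\mathcal F,\mathcal F\otimes K|_{C_0})$, which is $0$ since $\mathcal F$ is semistable and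 $\deg K|_{C_0}=-K^2<0$. So on $U$, $\varphi=s\varphi_1$ with $\varphi_1:E\to E(2K)$. Again $\varphi_1|_{C_0}\in\mathrm{Hom}(\mathcal F,\mathcal F\otimes2K|_{C_0})=0$, and so on. So $\varphi|_U$ is divisible by all powers of $s$; by Krull's intersection theorem its germs at points of $C_0$ vanish, and $\varphi_\eta=0$.

**Step 5: the case $l=k$.** Now $\varphi|_O\in H^{1-k}(O,P^\vee)=H^0(O,H^{1-k}(P^\vee))$, and the triangle of Step 2 gives
$$0\to\mathcal Ext^1(T,\mathcal O)\to H^{1-k}(P^\vee)\to\mathcal Hom(H^{k-1}(P),\mathcal O).$$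
The last sheaf is torsion free and the image of $\varphi|_O$ in it vanishes at $\eta$ by Step 4, so it is $0$. Hence
$$\varphi|_O\in H^0(O,\mathcal Ext^1(T,\mathcal O))=\mathrm{Ext}^1_O(T,\mathcal O)=\mathrm{Ext}^1_X(T,K)=H^1(X,T)^*.$$
The first equality holds because $\mathcal Hom(T,\mathcal O)=0$, the second because $\mathrm{Supp}\,T\subset W$ and $K|_O$ is trivial, the third is Serre duality. As $T=G\otimes B'$, this is $0$ under the hypothesis of (ii). $\square$

**Corollary 7.2.** $H^0(G\otimes B_W)=H^1(G\otimes B_W)=0$, and $W$ is not a point. So if $E$ is admissible with $b(E)\ge1$, then $\mathrm{Supp}\,H^{b(E)}(E)$ is a union of $(-2)$-curves.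

*Proof.* Take $D=B_W$, $B'=0$ in Lemma 7.1: $\mathrm{Hom}(E,B_W[e])=\mathrm{Hom}(E,B_W[e+1])=0$. Now $\mathrm{Hom}(E,B_W[j])=H^j(X,E^\vee\otimes^LB_W)$, where $E^\vee\otimes^LB_W\in D^{\le e}$ has top cohomology sheaf $G\otimes B_W$. By (1) with $j=e+1$, $H^1(G\otimes B_W)=\mathrm{Hom}(E,B_W[e+1])=0$; by (1) with $j=e$, $0=\mathrm{Hom}(E,B_W[e])$ surjects onto $H^0(G\otimes B_W)$. By definition of $e$ there is $y\in W\cap\mathrm{Supp}\,G$, and $(G\otimes B_W)_y\ne0$ by Nakayama. If $W$ were a point, the nonzero $0$-dimensional sheaf $G\otimes B_W$ would have sections, a contradiction. $\square$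

For $E=T_SN$ on $\mathbb F_2$ we have $b=1$, $e=0$, $B_W=\mathcal O_C(-1)$, and the corollary is what we checked by hand in Section 3.

## 8. Lowering the top degree to zero

**Proposition 8.1.** Let $E$ be admissible and $e_0=e(E)$. There is $g\in\mathfrak B$ with $b(gE)=0$ and $e(gE)\le e_0$.

*Proof.* Among the objects $E'\in\mathfrak BE$ with $e(E')\le e_0$ choose one with $b:=b(E')$ minimal (recall $b\geq0$ by Lemma 4.5) and, among these, with the number of curves in $\mathrm{Supp}\,H^b(E')$ minimal. Suppose $b>0$. Rename this object $E_0$, let $V=\mathrm{Supp}\,H^b(E_0)$, a union of $(-2)$-curves by Corollary 7.2, and fix a connected component $W$ of $V$. We construct $E_n\in\mathfrak BE$ inductively with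
$$b(E_n)=b,\qquad e(E_n)\le e_0,\qquad\mathrm{Supp}\,H^b(E_n)=V .$$
Given $E_n$, let $B_n=H^b(E_n)_W$ be the summand supported on $W$, $e_n=e_W(E_n)$, and
$$0\to B_n'\to B_n\to S_n^{\oplus m}\to0$$
the last HN quotient ($m$ depends on $n$). It has this form, with $S_n$ stable, by (S2); $\mu_n=\mu(S_n)$ is finite as $\dim B_n=1$; all HN slopes of $B_n'$ are $>\mu_n$. Put $E_{n+1}=T_{S_n}^{-1}E_n$ and $V_j=\mathrm{Hom}(E_n,S_n[j])$, and use the triangles (3).

**Step (a): the top degree does not rise, $E_{n+1}\in D^{\le b}$.** We have $V_j=0$ for $j<-b$, and $V_{-b}=\mathrm{Hom}(H^b(E_n),S_n)=\mathrm{Hom}(B_n,S_n)=\mathrm{Hom}(S_n^m,S_n)$ because $\mathrm{Hom}(B_n',S_n)=0$. So the coevaluation $H^b(E_n)\to V_{-b}^*\otimes S_n$ is the surjection $B_n\to S_n^m$ on the $W$-part and zero on the other summands. The long exact sequence gives $H^{>b}(E_{n+1})=0$, $\mathrm{Supp}\,H^b(E_{n+1})\subset V$, and on the $W$-part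
$$V_{1-b}^*\otimes S_n\to H^b(E_{n+1})_W\to B_n'\to0\quad\text{exact}.\tag{6}$$

**Step (b): the dual side does not rise.** We claim $H^i(E_{n+1}^\vee)\cong H^i(E_n^\vee)$ for all $i>e_n$. Near $W$, $E_n^\vee\in D^{\le e_n}$, so by (1) $V_j=H^j(X,E_n^\vee\otimes^LS_n)$ vanishes for $j>e_n+1$, and $V_{e_n+1}=H^1(H^{e_n}(E_n^\vee)\otimes S_n)$. This is a quotient of $H^1(H^{e_n}(E_n^\vee)\otimes B_n)$, which is $0$ by Corollary 7.2. So $V_j=0$ for $j>e_n$. For $i>e_n$, (3) gives the exact sequence
$$V_{i-1}\otimes S_n^D\to H^i(E_n^\vee)\to H^i(E_{n+1}^\vee)\to V_i\otimes S_n^D=0,$$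
and its first map is $0$ since $H^i(E_n^\vee)$ vanishes near $W\supset\mathrm{Supp}\,S_n^D$. This proves the claim. As $e_n\le e(E_n)\le e_0$, it follows that $e(E_{n+1})\le e_0$, and that no $H^i(E_{n+1}^\vee)$ with $i>e_n$ has support meeting $W$.

**Step (c): the support stays equal to $V$.** By (a), (b) and minimality of $b$, $b(E_{n+1})=b$. By Corollary 7.2, $\mathrm{Supp}\,H^b(E_{n+1})$ is a union of $(-2)$-curves, contained in $V$; by minimality of the number of curves it equals $V$. In particular $e_{n+1}=e_W(E_{n+1})$ is defined and $e_{n+1}\le e_n$ by (b). The construction can go on.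

**Step (d): slopes increase, $\mu_{n+1}>\mu_n$.** Let $S''$ be stable, supported on $W$, with $\mu(S'')\le\mu_n$. We show $\mathrm{Hom}(B_{n+1},S'')=0$; since $B_{n+1}$ maps onto $S_{n+1}^{m}\neq0$ (with the new $m$), this gives $\mu_{n+1}>\mu_n$. If $S''\not\cong S_n$, then $\mu(S'')<\mu_n$ by (S2), so $\mathrm{Hom}(S_n,S'')=0=\mathrm{Hom}(B_n',S'')$, and (6) gives the claim. For $S''=S_n$,
$$\mathrm{Hom}(B_{n+1},S_n)=\mathrm{Hom}(E_{n+1},S_n[-b])=\mathrm{Hom}(E_n,T_{S_n}S_n[-b])=\mathrm{Hom}(E_n,S_n[-1-b])=0,$$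
as $E_n\in D^{\le b}$.

So we have an infinite sequence, and $\mu_n\to\infty$ by (S1). The integers $e_n$ are non-increasing and $\ge1-b$ by Lemma 7.1(0), so $e_n=e$ is constant for $n\ge n_0$. For such $n$ put $G_n=H^e(E_n^\vee)$.

**Step (e): $\mu_n$ overtakes $c_W(G_n)$.** By (3), for $n\ge n_0$,
$$G_n\to G_{n+1}\to V_e\otimes S_n^D\to0\quad\text{is exact, with }V_e=\mathrm{Hom}(E_n,S_n[e]),\tag{7}$$
because the next map $V_e\otimes S_n^D\to H^{e+1}(E_n^\vee)$ is zero, the target vanishing near $W$. Tensor (7) with a stable $S'$ supported on $W$ with $\mu(S')>\max(c_W(G_n),\mu_n)$. Then $H^1(G_n\otimes S')=0$, and $H^1(S_n^D\otimes S')=0$ by (S3), so $H^1(G_{n+1}\otimes S')=0$ by right exactness. Hence $c_W(G_{n+1})\le\max(c_W(G_n),\mu_n)$, and as $\mu_n$ increases,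
$$c_W(G_n)\le\max(c_W(G_{n_0}),\mu_{n-1})\qquad(n>n_0).$$
Since $c_W(G_{n_0})<\infty$ and $\mu_{n-1}<\mu_n\to\infty$, there is $n_1\ge n_0$ with $\mu_n>c_W(G_n)$ for all $n\ge n_1$.

**Step (f): from then on $G_n$ only passes to quotients.** For $n\ge n_1$ all HN slopes of $B_n'$ exceed $\mu_n>c_W(G_n)$, so $H^1(G_n\otimes B_n')=0$ by (5). Lemma 7.1(ii) with $D=S_n^m$ gives $V_e=0$. By (7), $G_n\to G_{n+1}$ is surjective for $n\ge n_1$. Choose $q,a$ with $\mathcal O(-qH)^a\to G_{n_1}$ surjective; then all $G_n$, $n\ge n_1$, are quotients of $\mathcal O(-qH)^a$.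

**Step (g): too many sections.** We contradict $H^0(G_n\otimes B_n)=0$. Take $n\ge n_1$ with $\mu_n>c_{q+1}$, and $y\in W\cap\mathrm{Supp}\,G_n$. Let $G_n'$ be the kernel of a surjection $G_n\to k(y)$. It is a quotient of $\ker(\mathcal O(-qH)^a\to k(y))$, and after a change of basis in $\mathbb C^a$ this kernel is $\mathcal O(-qH)^{a-1}\oplus I_y(-qH)$. As $H$ is very ample, $\mathcal O(H)$ and $I_y(H)$ are globally generated, so the kernel, and hence $G_n'$, is a quotient of some $\mathcal O(-(q+1)H)^{a'}$. Therefore $c_W(G_n')\le c_{q+1}<\mu_n$, and $H^1(G_n'\otimes B_n)=0$ by (5), all HN slopes of $B_n$ being $\ge\mu_n$. Let $Q$ be the image of $G_n'\otimes B_n\to G_n\otimes B_n$; then $H^1(Q)=0$, and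
$$0\to Q\to G_n\otimes B_n\to k(y)\otimes B_n\to0 .$$
So $H^0(G_n\otimes B_n)$ surjects onto $H^0(k(y)\otimes B_n)$, which is nonzero since $y\in W=\mathrm{Supp}\,B_n$. This contradicts Corollary 7.2 for $E_n$. So $b=0$. $\square$

## 9. Nonzero rank: a vector bundle

Proposition 8.1 puts $E$ in degrees $\le0$. To get a bundle we apply it once more, to the dual.

**Proposition 9.1.** If $E$ is admissible of type (V), then some object of $\mathfrak BE$ is a vector bundle.

*Proof.* By Proposition 8.1 we may assume $b(E)=0$. Then $E^\vee$ is admissible of type (V), and $e(E^\vee)=b(E)=0$ since $E^{\vee\vee}=E$. Proposition 8.1 gives $g\in\mathfrak B$ with $b(gE^\vee)=0$ and $e(gE^\vee)\le0$. Put $E^\sharp=(gE^\vee)^\vee$, which lies in $\mathfrak BE$ by (B2). Now $E^\sharp\in D^{\le0}$ because $e(gE^\vee)\le0$, and $(E^\sharp)^\vee=gE^\vee\in D^{\le0}$. For $x\in X$, the complex $E^\sharp\otimes^Lk(x)$ and its $k(x)$-dual $(E^\sharp)^\vee\otimes^Lk(x)$ both lie in degrees $\le0$. So $E^\sharp\otimes^Lk(x)$ is concentrated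 in degree $0$ for all $x$, and the minimal complexes show that $E^\sharp$ is a vector bundle. $\square$

*Proof of Theorem A for $\operatorname{rk}E\ne0$.* By Lemma 4.4 a shift of $E$ is admissible. It is of type (V), since type (T) has rank $0$ by Lemma 4.5(c). Apply Proposition 9.1; the resulting bundle is exceptional because $\mathfrak B$ consists of autoequivalences. $\square$

## 10. Rank zero: a pure sheaf

Let $E$ be exceptional of rank $0$. By Lemma 4.4 we may shift so that $i^*E$ is a simple semistable bundle or some $k(p)$; the first would give nonzero rank (Lemma 4.5(b)), so $i^*E=k(p)$. The same two applications of Proposition 8.1, with a shift by one, now give a pure sheaf.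

Assume $b(E)=0$ by Proposition 8.1. By Lemma 4.5(d), $E'':=E^\vee[1]$ is admissible with $i^*E''=k(p)$, and $e(E'')=1$ since $E''^\vee=E[-1]$. Proposition 8.1 gives $g\in\mathfrak B$ with $b(gE'')=0$ and $e(gE'')\le1$. Put $E^\sharp=(gE'')^\vee[1]$. By (B2), $(gE'')^\vee=g'(E''^\vee)=g'(E[-1])$, so $E^\sharp=g'E\in\mathfrak BE$. We have
$$E^\sharp\in D^{\le0},\qquad (E^\sharp)^\vee=gE''[-1]\in D^{\le1}.$$
So for each $x$ the complex $E^\sharp\otimes^Lk(x)$ lives in degrees $-1,0$, and near $x$ the minimal complex of $E^\sharp$ has the form $F^{-1}\to F^0$. As $E^\sharp_\eta=0$ by Lemma 4.5(c), this map is generically an isomorphism, hence injective. So $E^\sharp$ is a nonzero torsion sheaf of local projective dimension $\le1$. By Auslander–Buchsbaum it has depth $\ge1$ at every closed point of its support, so it has no $0$-dimensional subsheaf: $E^\sharp$ is pure $1$-dimensional. It is exceptional and $i^*E^\sharp=k(p)$.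

## 11. Rank zero: a line bundle on a $(-1)$-curve

Let $E$ be an exceptional pure $1$-dimensional sheaf with $i^*E=k(p)$. We peel $E$ as in Section 8; purity makes everything more explicit.

**Step 1: separate $\Gamma$ from the $(-2)$-curves.** By Riemann–Roch $c_1(E)\cdot C_0=\chi(E)-\chi(E(K))=\chi(i^*E)=1$. The support of $E$ meets $C_0$ only in $p$, and $-K$ is nef. So
$$c_1(E)=\Gamma+\Sigma,$$
with $\Gamma$ an irreducible curve, $\Gamma\cdot C_0=1$, and $\Sigma\ge0$ with all components orthogonal to $C_0$, that is, $\Sigma$ supported on $Z$.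

Let $E_\Gamma\subset E$ be the largest subsheaf whose support contains no $(-2)$-curve, and $E_Z=E/E_\Gamma$. The sheaf $E_\Gamma$ is pure, so supported on $\Gamma$, and it contains the subsheaf of sections of $E$ supported on $\Gamma$; so it coincides with $E$ at the generic point of $\Gamma$, and $c_1(E_\Gamma)=\Gamma$. As $E_\Gamma$ has length $1$ there, $I_\Gamma E_\Gamma$ vanishes at the generic point of $\Gamma$, and by purity $I_\Gamma E_\Gamma=0$. So $E_\Gamma$ is a rank-one torsion-free $\mathcal O_\Gamma$-module. A $0$-dimensional subsheaf of $E_Z$ would enlarge $E_\Gamma$; so $E_Z$ is zero or pure $1$-dimensional, it is supported on $Z$, and $c_1(E_Z)=\Sigma$. For any pure $1$-dimensional $S$ supported on $Z$,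
$$\mathrm{Hom}(E_\Gamma,S)=0,$$
because the image of such a map is supported on $\Gamma\cap Z$, hence $0$-dimensional. Also $E^\vee=G[-1]$ with $G=\mathcal Ext^1(E,\mathcal O)$.

In the example $\mathcal O_{L+C}$ on $X_7$: $\Gamma=L$, $E_\Gamma=\mathcal O_L(-1)$, $E_Z=\mathcal O_C$, $\Sigma=C$.

**Step 2: set up one peeling step.** Assume $\Sigma\ne0$. Let $E_Z\to S^{\oplus m}$ be the last HN quotient, $\mu=\mu(S)$, $F'=\ker(E\to S^m)\supset E_\Gamma$ and $F_Z'=F'/E_\Gamma=\ker(E_Z\to S^m)$, whose HN slopes are all $>\mu$. Let $V_j=\mathrm{Hom}(E,S[j])$, $v_j=\dim V_j$, and let $\delta:S^m[-1]\to F'$ be the connecting map. Then $V_0=\mathrm{Hom}(E_Z,S)=\mathrm{Hom}(S^m,S)$, so $v_0=m$. As in Step 1 of Lemma 7.1, for $l=1,2$ we have $\mathrm{Hom}(E[-1],E(K)[1-l])=\mathrm{Hom}(E,E[l])^*=0$, so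
$$\text{every element of }\mathrm{Hom}(E,S^m[l])^*=\mathrm{Hom}(S^m[-1],E(K)[1-l])\text{ is }\varphi\delta\text{ with }\varphi:F'\to E(K)[1-l].\tag{8}$$
For $l=2$, $\varphi:F'\to E(K)[-1]$ is a map of negative degree between sheaves, so it is $0$ and $V_2=0$. Hence $V_j=0$ for $j\ne0,1$.

**Step 3: $E_1:=T_S^{-1}E$ is again of the same kind.** The triangle $E_1\to E\to(V_0^*\otimes S)\oplus(V_1^*\otimes S[1])$ and the surjectivity of $E\to V_0^*\otimes S=S^m$ show that $E_1$ is a sheaf, with
$$0\to V_1^*\otimes S\to E_1\to F'\to0 .$$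
It is pure as an extension of pure sheaves, it is exceptional, $i^*E_1=k(p)$, and
$$c_1(E_1)=c_1(E)+(v_1-m)c_1(S).$$
In particular the curve $\Gamma$ is the same for $E_1$.

**Step 4: slopes increase.** If $S''$ is stable with $\mu(S'')\le\mu$ and $S''\not\cong S$, then $\mu(S'')<\mu$ by (S2), so $\mathrm{Hom}(S,S'')=0$ and $\mathrm{Hom}(F',S'')=\mathrm{Hom}(F_Z',S'')=0$ (as $\mathrm{Hom}(E_\Gamma,S'')=0$). So $\mathrm{Hom}(E_1,S'')=0$. Also $\mathrm{Hom}(E_1,S)=\mathrm{Hom}(E,T_SS)=\mathrm{Hom}(E,S[-1])=0$. Hence, if $(E_1)_Z\ne0$, its minimal HN slope is $>\mu$.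

**Step 5: control of $c_Z$.** Let $G_1=\mathcal Ext^1(E_1,\mathcal O)$. The second triangle of (3) gives $G\to G_1\to V_1\otimes S^D\to H^2(E^\vee)=0$ exact. As in Step (e) of Section 8, (S3) gives $c_Z(G_1)\le\max(c_Z(G),\mu)$.

**Step 6: if $\mu>c_Z(G)$, then $V_1=0$.** Take $l=1$ in (8), so $\varphi:F'\to E(K)$. The subsheaf $E_\Gamma\subset F'$ goes into $E(K)_\Gamma=E_\Gamma(K)$. A nonzero map $E_\Gamma\to E_\Gamma(K)$ of rank-one torsion-free sheaves on the integral curve $\Gamma$ would be injective with $0$-dimensional cokernel, so $\chi(E_\Gamma(K))\ge\chi(E_\Gamma)$. But $\chi(E_\Gamma(K))=\chi(E_\Gamma)+K\cdot\Gamma=\chi(E_\Gamma)-1$. So $\varphi|_{E_\Gamma}=0$, and $\varphi$ factors through $F_Z'$. Moreover, by Serre duality and (1),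
$$\mathrm{Hom}(F_Z',E(K))=\mathrm{Hom}(E,F_Z'[2])^*=H^1(X,G\otimes^LF_Z')^*=H^1(G\otimes F_Z')^*=0,$$
the last by (5), since all HN slopes of $F_Z'$ exceed $\mu>c_Z(G)$. So $\varphi=0$, and $V_1=0$ by (8).

**Step 7: the process ends.** Iterate: $E=E_0,E_1,E_2,\dots$ as long as $\Sigma_n\ne0$, with $S_n,m_n,\mu_n,G_n$ the data of step $n$. Suppose this never stops. Then $\mu_n$ is strictly increasing by Step 4, so $\mu_n\to\infty$ by (S1), and Step 5 gives $c_Z(G_n)\le\max(c_Z(G_0),\mu_{n-1})<\mu_n$ for $n\gg0$. By Step 6, $v_1=0$ at step $n$, and Step 3 gives $\Sigma_{n+1}=\Sigma_n-m_nc_1(S_n)$ for all $n\gg0$. This is impossible, since all $\Sigma_n$ are effective and each $c_1(S_n)$ is effective and nonzero.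

So some $E_n$ has $\Sigma_n=0$, that is $c_1(E_n)=\Gamma$ and $E_n=(E_n)_\Gamma$. Then $1=\chi(E_n,E_n)=-\Gamma^2$, and $K\cdot\Gamma=-1$; by adjunction $p_a(\Gamma)=0$, so $\Gamma$ is a $(-1)$-curve. A torsion-free rank-one sheaf on $\Gamma\cong\mathbb P^1$ is a line bundle. Together with Section 10 this proves Theorem A for $\operatorname{rk}E=0$. With Section 9, Theorem A is proved, and the conjecture holds. $\blacksquare$

## 12. Orbits in rank zero, and objects with semistable restriction

**The Weyl group.** Let $\Lambda=\bigoplus\mathbb ZC_i$, an even negative definite lattice. Its vectors of square $-2$ are the roots of an ADE root system. Each of them is $\ge0$ or $\le0$: write $D=A-B$ with $A,B\ge0$ without common components; then $-2=A^2+B^2-2A\cdot B$ with $A\cdot B\ge0$, and $A^2\le-2$ if $A\ne0$, $B^2\le-2$ if $B\ne0$, so $A=0$ or $B=0$. So the $C_i$ are simple roots and $R$ is the set of positive roots. Let $\mathcal W$ be the Weyl group, generated by the reflections $s_D(x)=x+(x\cdot D)D$, $D\in R$, acting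 on $NS(X)$. By textbook theory it is finite, it is generated by the $s_{C_i}$, and the closed chamber $\{x:x\cdot C_i\ge0\ \forall i\}$ meets each $\mathcal W$-orbit in $NS(X)\otimes\mathbb R$ exactly once ($\mathcal W$ acts trivially on the orthogonal complement of $\Lambda$). Finally $NS(X)$ is torsion free: if $\tau$ is a numerically trivial line bundle, then $\chi(\tau)=\chi(\mathcal O_X)=1$, and $H^2(\tau)=H^0(K\otimes\tau^{-1})^*=0$ since $K\cdot A<0$ for $A$ ample. So $\tau$ has a section, and $\tau\cong\mathcal O_X$.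

**Theorem B.** Let $\mathcal G=\langle\mathfrak B,\mathrm{Pic}(X),[1]\rangle$. Sending a $(-1)$-curve $L$ to the orbit of $\mathcal O_L$ is a bijection from the set of $(-1)$-curves on $X$ to the set of $\mathcal G$-orbits of exceptional objects of rank $0$. The curve $L$ attached to $E$ is the unique element of $\mathcal W\cdot(\pm c_1(E))$ with $L\cdot(-K)=1$ and $L\cdot C_i\ge0$ for all $i$.

*Proof.* **Surjectivity.** Line bundles on $(-1)$-curves are exceptional (Example 1.4). Since $\mathcal O_X(L)|_L$ has degree $-1$, $\mathrm{Pic}(X)$ permutes the sheaves $\mathcal O_L(a)$, $a\in\mathbb Z$, transitively. By Theorem A every exceptional object of rank $0$ is in the $\mathcal G$-orbit of some $\mathcal O_L$.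

**Injectivity.** We compute the action on $c_1$. On rank $0$ objects $\mathrm{Pic}(X)$ fixes $c_1$ and $[1]$ changes its sign. For $T_S$,
$$c_1(T_SE)=c_1(E)-\chi(S,E)c_1(S)=c_1(E)+(c_1(S)\cdot c_1(E))\,c_1(S)=s_{c_1(S)}(c_1(E)),$$
where $c_1(S)^2=-\chi(S,S)=-2$, so $c_1(S)\in R$. The group $\mathcal W$ preserves the degree $x\cdot(-K)$, since $D\cdot K=0$ for $D\in R$. So if $\mathcal O_L(a)$ and $\mathcal O_{L'}(a')$ are in the same $\mathcal G$-orbit, then $L'\in\pm\mathcal WL$, and both have degree $1$, so $L'\in\mathcal WL$. Both lie in the closed chamber, because $L,L'$ are irreducible curves different from the $C_i$. So $L=L'$ in $NS(X)$, and $L\cdot L'=-1<0$ gives $L=L'$ as curves.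

**The class of $L$.** If $L$ is attached to $E$, then $c_1(E)\in\pm\mathcal WL$, so $\mathcal W\cdot(\pm c_1(E))=\pm\mathcal WL$. Its elements of degree $1$ form $\mathcal WL$, and $L$ is the only one of these in the closed chamber. $\square$

**Example 12.1.** On $X_7$ a class $a h-b_1\epsilon_1-b_2\epsilon_2$ with square $-2$ and $K$-degree $0$ has $b_1+b_2=3a$ and $b_1^2+b_2^2=a^2+2\ge\frac92a^2$, so $a=0$, and it is $\pm C$; thus $R=\{C\}$. A class with square $-1$ and $-K$-degree $1$ has $b_1+b_2=3a-1$ and $b_1^2+b_2^2=a^2+1\ge\frac12(3a-1)^2$, that is $7a^2-6a-1\le0$, so $a\in\{0,1\}$ and the class is $\epsilon_1$, $\epsilon_2$ or $h-\epsilon_1-\epsilon_2$. As $\epsilon_1\cdot C=-1<0$, the $(-1)$-curves are $L=\epsilon_2$ and $\ell=h-\epsilon_1-\epsilon_2$, and by Theorem B there are exactly two $\mathcal G$-orbits of exceptional objects of rank $0$. The reflection $s_C$ sends $\epsilon_2$ to $\epsilon_2+C=\epsilon_1=c_1(\mathcal O_{L+C})$, in agreement with $T_{\mathcal O_C}^{-1}\mathcal O_{L+C}=\mathcal O_L(-1)$.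

**Theorem C.** Let $X$ be a weak del Pezzo surface. Let $E\in D(X)$ satisfy $\mathrm{Hom}(E,E[l])=0$ for all $l\ge1$, and suppose that for some smooth $C_0\in|-K|$ the restriction $E|_{C_0}$ is a nonzero semistable vector bundle placed in degree $0$. Then $g(E)$ is a vector bundle for some $g\in\mathfrak B$.

*Proof.* By the proof of Lemma 4.1 every smooth member of $|-K|$ is an elliptic curve with the properties of $C_0$ used above. With this $C_0$, $E$ is admissible of type (V) by definition. Sections 7 and 8 and Proposition 9.1 used only admissibility; apply Proposition 9.1. $\square$
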